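# Global vector fields on canonically polarized surfaces that are not uniruled, in every characteristic $p\ge 3$

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, and "point" means closed point. On a smooth surface, $\sim$ is linear equivalence of divisors.

## 1. A surface with a vector field, no ruling, and $K_X$ nef

We want smooth projective surfaces with three properties that pull against each other: a nonzero global vector field, no family of rational curves sweeping out the surface, and $K_X$ ample. We begin with a weaker demand that can be met in one pass: instead of "ample" we ask only that $K_X$ be nef and not numerically trivial. First, the words.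

**Definition (vector field).** A global vector field on a smooth surface $X$ is an element of $H^0(X,T_X)$, that is, a $k$-derivation $D:\mathcal O_X\to\mathcal O_X$. If $\alpha,\beta$ are local parameters at a point, then $D=D(\alpha)\partial_\alpha+D(\beta)\partial_\beta$ near it. In characteristic $p$ the $p$-fold composite $D^p$ is again a derivation, because the middle binomial coefficients in Leibniz' formula vanish. Example: $D=x\,\partial_x$ on $\mathbb A^1$ has $D(x^n)=nx^n$, so $D^p=D$.

**Definition (canonically polarized).** A normal projective surface $X$ is canonically polarized if $K_X$ is ample. Example: a smooth surface of degree $d\ge5$ in $\mathbb P^3$, where $\mathcal O(K_X)=\mathcal O(d-4)$.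

**Definition (uniruled).** A surface $X$ is uniruled if there are a curve $T$ and a dominant rational map $T\times\mathbb P^1\dashrightarrow X$. Example: any surface birational to $z^p=f(x,y)$, with $f$ not a $p$-th power, is uniruled, since its function field $k(x,y)(f^{1/p})$ lies in $k(x^{1/p},y^{1/p})$, so that a plane dominates it.

The last example is a warning. Adjoining $p$-th roots is a good way to make vector fields (Section 2), but over a rational base it always produces uniruled surfaces. We therefore work over products of elliptic curves.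

**Frobenius and ordinary curves.** Let $E'$ be an elliptic curve over $k$, let $E=E'^{(p)}$ be the curve obtained by raising the coefficients of $E'$ to the $p$-th power, and let $F:E'\to E$ be the relative Frobenius, which raises coordinates to the $p$-th power. It is a group homomorphism, finite and flat of degree $p$. Since $k$ is perfect, $F^*$ identifies $k(E)$ with $k(E')^p$. It is also a universal homeomorphism: it stays a homeomorphism after every base change. The model example is $\mathbb A^1\to\mathbb A^1$, $\lambda\mapsto\lambda^p$. The curve $E'$ is called ordinary if $E'(k)$ has a point of order $p$; ordinary curves exist for every $p$. We fix an ordinary $E'$.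

**The function $w$.** Since $\mathrm{Pic}^0(E')\cong E'(k)$ has a nontrivial $p$-torsion class, there are a divisor $\delta$ that is not principal and a function $w\in k(E')^*$ with $\operatorname{div}(w)=p\delta$. Recall that, $k$ being perfect, a function in a finitely generated extension $K$ of $k$ has zero differential in $\Omega_{K/k}$ if and only if it lies in $K^p$. If $dw=0$, then $w=w_1^p$ and $\delta=\operatorname{div}(w_1)$ would be principal. So $dw\neq0$. At a point $b'$ with parameter $\lambda$ write $w=w_0\lambda^{pm}$ with $w_0$ a unit. Then $dw/w=dw_0/w_0$ is regular at $b'$. Hence $dw/w$ is a nonzero regular $1$-form on an elliptic curve, so it vanishes nowhere: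
$$\frac{dw_0}{d\lambda}\ \text{ is a unit at } b',\ \text{ for every } b'\in E'.\tag{1}$$

*Example, $p=3$.* Let $E'$ be $y^2=x^3+x^2+e$ with $e\in k^*$. It is smooth: a singular point would have $2x=0$ and $2y=0$, forcing $e=0$. Take $w=y-x$. On the line $y=x$ the equation becomes $x^3+e=0$, that is, $(x+e^{1/3})^3=0$. So $\operatorname{div}(w)=3P-3O$, with $O$ the origin and $P=(-e^{1/3},-e^{1/3})$. Thus $P$ has order $3$ and $E'$ is ordinary. From $2y\,dy=2x\,dx$ we get $dw=\frac{x-y}{y}dx$, hence $dw/w=-dx/y$, the invariant differential.

**The function $g_1$.** Let $c_1,\dots,c_r\in E(k)$ be distinct, $r\ge 2$, and let $a_1,\dots,a_r$ be integers prime to $p$ with $\sum a_i\equiv0\pmod p$. Put $n=\frac1p\sum a_i$. Since $E(k)$ is $p$-divisible, there is $c\in E(k)$ with $pc=\sum a_ic_i$ in the group. For $N_1=(n-1)[0]+[c]$ the divisor $\sum a_ic_i-pN_1$ has degree $0$ and sum $0$, so it is principal: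
$$\operatorname{div}(g_1)=\sum a_ic_i-pN_1,\qquad g_1\in k(E)^*.\tag{2}$$

**Proposition 1.** Let $p$ be any prime. Let $Y_1=E\times E'$ with coordinates $(x,t)$, let $h_1=w(t)g_1(x)$, and let $X_1$ be the normalization of $Y_1$ in $k(Y_1)(v)$, $v^p=h_1$. Then $X_1$ is a smooth projective surface that is not uniruled. It carries a vector field $D\ne0$ with $D^p=D$. The divisor $K_{X_1}$ is nef and not numerically trivial, but not ample.

The proof rests on local computations that we shall use again in the general case, so we isolate them.

## 2. Adjoining a $p$-th root of a function on a surface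

In this section $Y$ is an integral projective surface, $K=k(Y)$, and $h\in K\setminus K^p$. Then $T^p-h$ is irreducible over $K$, and $L=K[T]/(T^p-h)=K(v)$ has degree $p$ over $K$. Let $\tau:X\to Y$ be the normalization of $Y$ in $L$; it is finite. The operator $T\,d/dT$ kills $T^p-h$, so it induces a $K$-derivation $D$ of $L$ with
$$D(v)=v,\qquad D(v^le)=l\,v^le\quad(e\in K,\ l\in\mathbb Z),\qquad D^p=D.\tag{3}$$
The last equality holds because $D^p$ is a $K$-derivation with $D^p(v)=v$. Clearly $D\ne0$. The issue is whether $D$ preserves $\mathcal O_X$ and whether $X$ is smooth.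

Let $y\in Y$ be a point, $\mathcal O=\mathcal O_{Y,y}$, $\mathfrak m$ its maximal ideal.

**Lemma 1.** Let $z_1,\dots,z_n\in L$ with $z_i^p\in\mathcal O$, and let $\mathcal O'=\mathcal O[z_1,\dots,z_n]$ have fraction field $L$.

1. $\mathcal O'$ is a noetherian local ring of dimension $2$ with maximal ideal $\mathfrak m'=\{z\in\mathcal O':z^p\in\mathfrak m\}$. If all $z_i\in\mathfrak m'$, then $\mathfrak m'=(\mathfrak m,z_1,\dots,z_n)$.
2. If $\mathfrak m'$ is generated by two elements, then $\mathcal O'$ is regular, $X$ has exactly one point over $y$, and its local ring is $\mathcal O'$.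
3. If $D(z_i)\in\mathcal O'$ for all $i$, then $D(\mathcal O')\subset\mathcal O'$.

*Proof.* In characteristic $p$, the $p$-th power of a polynomial in the $z_i$ is the polynomial in the $z_i^p$ whose coefficients are the $p$-th powers of the original ones. So $z\mapsto z^p$ is a ring homomorphism $\mathcal O'\to\mathcal O$, and $\mathfrak m'$ is a prime ideal, the preimage of $\mathfrak m$. If $z\notin\mathfrak m'$, then $z^p$ is a unit of $\mathcal O$ and $z\cdot z^{p-1}(z^p)^{-1}=1$. So $\mathcal O'$ is local with maximal ideal $\mathfrak m'$. It is finite over $\mathcal O$, hence noetherian of dimension $2$. If all $z_i\in\mathfrak m'$, then $(\mathfrak m,z_1,\dots,z_n)\subset\mathfrak m'$, and the quotient of $\mathcal O'$ by this ideal is a nonzero quotient of $\mathcal O/\mathfrak m=k$, so it is $k$; the ideal is maximal and equals $\mathfrak m'$. In part 2, $\mathcal O'$ is regular by definition, hence normal. It is integral over $\mathcal O$ with fraction field $L$, so it is the integral closure of $\mathcal O$ in $L$, and it is local. Part 3 follows from Leibniz' rule, since $D$ kills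 $\mathcal O$. $\square$

**Lemma 2 (a unit with nonzero differential).** Let $\mathcal O$ be regular and $h=uf_1^p$ with $f_1\in K^*$, $u\in\mathcal O^*$ and $u-u(y)\notin\mathfrak m^2$. Choose $\rho'$ with $\mathfrak m=(u-u(y),\rho')$, and put $v'=v/f_1$, $v''=v'-u(y)^{1/p}$. Then $X$ is regular over $y$ with parameters $(v'',\rho')$, and $D=v'\partial_{v''}$ is regular there and does not vanish at this point.

*Proof.* We have $v'^p=u$ and $v''^p=u-u(y)\in\mathfrak m$. Let $\mathcal O'=\mathcal O[v']=\mathcal O[v'']$; its fraction field is $L$. By Lemma 1, $\mathfrak m'=(\mathfrak m,v'')=(v''^p,\rho',v'')=(v'',\rho')$, so $\mathcal O'$ is the local ring of $X$ over $y$ and is regular. By (3), $D(v'')=D(v')=v'$, which lies in $\mathcal O'$ and is a unit, and $D(\rho')=0$. $\square$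

**Lemma 3 (a parameter with exponent prime to $p$).** Let $\mathcal O$ be regular with $\mathfrak m=(f,\rho)$, and let $h=uf^nf_1^p$ with $f_1\in K^*$, $u\in\mathcal O^*$ and $p\nmid n$. Choose integers $l,m$ with $ln=1+pm$, and put $v_1=(v/f_1)^lf^{-m}$. Then $v_1^p=u^lf$, $X$ is regular over $y$ with parameters $(v_1,\rho)$, and $D=l\,v_1\partial_{v_1}$ with $p\nmid l$.

*Proof.* We compute $v_1^p=(uf^n)^lf^{-pm}=u^lf^{ln-pm}=u^lf$. By (3), $D(v_1)=lv_1\ne0$, so $v_1\notin K$; as $[L:K]=p$ is prime, $v_1$ generates $L$. Let $\mathcal O'=\mathcal O[v_1]$. Since $\mathfrak m=(u^lf,\rho)$, Lemma 1 gives $\mathfrak m'=(v_1^p,\rho,v_1)=(v_1,\rho)$. Finally $D(\rho)=0$. $\square$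

The simplest instance is $h=f$: then $v_1=f^{1/p}$, and the cover just replaces the coordinate $f$ by its $p$-th root.

The next lemma compares canonical divisors.

**Lemma 4.** Let $Y^0\subset Y$ be a smooth open subset such that at each of its points the hypotheses of Lemma 2 or of Lemma 3 hold. Let $X^0=\tau^{-1}(Y^0)$, and let $R$ be the divisor of zeros of $D$ on $X^0$, which has local equation $1$ at points of the first type and $v_1$ at points of the second. Then $K_{X^0}\sim\tau^*K_{Y^0}+(p-1)R$.

*Proof.* Since $h\notin K^p$, $dh\ne0$ in the two-dimensional space $\Omega_{K/k}$. Choose $z\in K$ with $dh\wedge dz\neq0$ and put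
$$\theta_Y=\frac{dh}{h}\wedge dz,\qquad\theta_X=\frac{dv}{v}\wedge dz .$$
From $L=K[T]/(T^p-h)$ we get $\Omega_{L/k}=\bigl(L\otimes_K\Omega_{K/k}/(dh)\bigr)\oplus L\,dv$, and the first summand has basis $dz$. So $\theta_X\neq0$. We claim
$$\operatorname{div}\theta_X=\tau^*\operatorname{div}\theta_Y+(p-1)R\quad\text{on }X^0,\tag{4}$$
which proves the lemma. The claim is local on $Y^0$, and two kinds of change do not affect the difference of the two sides.

* Replace $z$ by $z'$ with $dh\wedge dz'\ne0$. Write $dz'=\alpha\frac{dh}{h}+\gamma\,dz$ with $\alpha,\gamma\in K$, $\gamma\ne0$. Then $\theta_Y$ is multiplied by $\gamma$. In $\Omega_{L/k}$ we have $dh=d(v^p)=0$, so $dz'=\gamma\,dz$ and $\theta_X$ is multiplied by $\gamma$ too.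
* Replace $(h,v)$ by $(h^le^p,v^le)$ with $e\in K^*$ and $p\nmid l$. Then $dh/h$ becomes $l\,dh/h$, and $dv/v$ becomes $l\,dv/v+de/e$. In $\Omega_{L/k}$ the image of $de$ is a multiple of $dz$, so it dies after wedging with $dz$. Both forms are multiplied by the constant $l\in k^*$.

At a point of the first type use $(u,v')=(hf_1^{-p},vf_1^{-1})$ and $z=\rho'$. Since $(u-u(y),\rho')$ and $(v'',\rho')$ are parameters and $u,v'$ are units, $\frac{du}u\wedge d\rho'$ and $\frac{dv'}{v'}\wedge d\rho'$ generate the canonical sheaves. Both divisors are $0$ locally, and $R$ is locally $0$.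

At a point of the second type use $(f',v_1)$, where $f'=u^lf=v_1^p$, and $z=\rho$. This is an allowed change: $v_1=v^le$ and $f'=h^le^p$ with $e=f_1^{-l}f^{-m}$. Since $(f',\rho)$ and $(v_1,\rho)$ are parameters, $\operatorname{div}\bigl(\frac{df'}{f'}\wedge d\rho\bigr)=-\{f'=0\}$ and $\operatorname{div}\bigl(\frac{dv_1}{v_1}\wedge d\rho\bigr)=-\{v_1=0\}=-R$. As $\tau^*\{f'=0\}=pR$, (4) reads $-R=-pR+(p-1)R$. $\square$

**Lemma 5.** A projective surface $X$ with a surjective morphism $q:X\to A$ onto an abelian surface is not uniruled.

*Proof.* Suppose there is a dominant rational map $T\times\mathbb P^1\dashrightarrow X$. We may take the curve $T$ smooth. The composite $\Phi:T\times\mathbb P^1\dashrightarrow A$ is dominant and is defined outside finitely many points (shrink $T$ if necessary). For general $t\in T$ it restricts to a morphism $\{t\}\times\mathbb P^1\to A$, which is constant, since abelian varieties contain no rational curves. So for a general $u_0\in\mathbb P^1$ we have $\Phi(t,u)=\Phi(t,u_0)$ for general $t$ and all $u$, and the image of $\Phi$ has dimension at most $1$, a contradiction.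 $\square$

## 3. Proof of Proposition 1

**Step 1: $h_1$ is not a $p$-th power.** Let $\xi\in k(E)$ and $\lambda\in k(E')$ be parameters at some points of the two curves. Then $d\xi,d\lambda$ is a basis of $\Omega_{k(Y_1)/k}$, and in $dh_1=w\,dg_1+g_1\,dw$ the coefficient of $d\lambda$ is $g_1\,dw/d\lambda\ne0$. So Section 2 applies.

**Step 2: smoothness and the vector field, by Lemmas 2 and 3.** Let $y=(x_0,b')$, with parameters $\xi$ at $x_0$ and $\lambda$ at $b'$, and $w=w_0\lambda^{pm}$.

If $x_0\notin\{c_i\}$, then by (2) $g_1=g_0\xi^{pn'}$ with $g_0$ a unit and $n'\in\mathbb Z$, so $h_1=uf_1^p$ with $u=w_0g_0$. The derivation $\partial_\lambda$ kills functions of $x$, so $\partial_\lambda u=g_0\,dw_0/d\lambda$ is a unit by (1). Since $\partial_\lambda(\mathfrak m^2)\subset\mathfrak m$, we get $u-u(y)\notin\mathfrak m^2$, and Lemma 2 applies.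

If $x_0=c_i$, then $h_1=u\xi^{a_i}f_1^p$ with $u$ a unit, and Lemma 3 applies with $f=\xi$, $\rho=\lambda$, $n=a_i$.

Hence $X_1$ is regular, so smooth over $k$. It is projective, being finite over $Y_1$. The derivation $D$ preserves every local ring, so it is a global vector field, and $D^p=D\neq0$.

**Step 3: the canonical divisor.** Let $R_i$ be the part of $R$ over $\{c_i\}\times E'$. By Lemma 3, $\xi=u^{-l}v_1^p$, so $\tau^*(\{c_i\}\times E')=pR_i$. As $K_{Y_1}=0$, Lemma 4 with $Y^0=Y_1$ gives $K_{X_1}\sim(p-1)\sum R_i$, hence
$$pK_{X_1}\sim(p-1)\,\tau^*\Bigl(\sum\{c_i\}\times E'\Bigr).$$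
A sum of fibers of $Y_1\to E$ is nef, has square $0$, and has intersection number $r>0$ with $E\times\{t\}$. These properties pass to the pullback under the finite map $\tau$, so $K_{X_1}$ is nef, not numerically trivial, and $K_{X_1}^2=0$. It is not ample.

**Step 4: not uniruled.** Lemma 5 applies to $\tau:X_1\to E\times E'$. $\square$

**What changes for the general question?** For a smooth canonically polarized surface $X$, having a nonzero global vector field is equivalent to non-smoothness of the automorphism scheme $\mathrm{Aut}(X)$. Non-uniruled smooth canonically polarized surfaces with nontrivial global vector fields exist in characteristic $2$ (Shepherd-Barron). Nikolaos Tziolas, "Vector fields and moduli of canonically polarized surfaces in positive characteristic", arXiv:1710.03076 (2017), is the source of this problem: do there exist a prime $p\ge3$, an algebraically closed field $k$ of characteristic $p$, and a smooth canonically polarized surface over $k$ with a nontrivial global vector field that is not uniruled? By Proposition 1 the only thing missing is ampleness, and by Lemma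 4 ampleness asks for more branching: the branch curves $\{c_i\}\times E'$ are all parallel.

## 4. Branching in two directions: zeros of $d\log h$ and crossings

We need branch curves in a second direction. Two things go wrong, one after the other.

**The product attempt.** The first thing to try is a function $g_2(t)$ on $E'$ of the same kind as $g_1$, with $s\geq 2$ points $d_j'\in E'$ of multiplicity prime to $p$ and all other multiplicities divisible by $p$, and $h=w(t)g_2(t)g_1(x)$. The form $d\log(wg_2)$ then has simple poles at the $d'_j$ and no other poles. Its divisor has degree $0$, so it has zeros, $s$ of them with multiplicity. Likewise $d\log g_1$ has $r$ zeros with multiplicity. Let $y=(x_0,t_0)$ be a pair of such zeros. Near $y$ we have $h=uf_1^p$ with $u=\gamma(x)\omega(t)$ a unit and $d\gamma(x_0)=0$, $d\omega(t_0)=0$. So $u-u(y)\in\mathfrak m^2$, and Lemma 2 does not apply. The surface really is singular there. Indeed $\mathcal O[v/f_1]\cong\mathcal O[T]/(T^p-u)$ is the quotient of a three-dimensional regular local ring by an element of the square of its maximal ideal, namely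 $(T-u(y)^{1/p})^p-(u-u(y))$, so it is not regular. Near $y$ it is regular except where $d\gamma=0$ and $d\omega=0$, an isolated set. A hypersurface regular in codimension one is normal by Serre's criterion, so this ring is the local ring of $X$.

In Proposition 1 the function $w$ excluded this: its logarithmic form has no zeros at all. The second function must leave the $t$-derivative of $\log h$ untouched. So it should be a function of $x$ and $F(t)$, since $\partial_\lambda$ kills $k(E)$ and kills $k(E')^p=F^*k(E)$. A function of $F(t)$ alone is a $p$-th power and gives no branching. But $g_2(F(t)-x)$, with $g_2\in k(E)$ a function like $g_1$, is a good choice. It branches along the curves $F(t)-x=d_j$.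

Put differently: let $A=E\times E$ with coordinates $(x,y)$ and let $\varphi:A\to E$, $\varphi(x,y)=x+y$. The map $(x,t)\mapsto(x,F(t)-x,t)$ identifies $E\times E'$ with $A\times_EE'$. The function is now $h=w(t)\,g_1(x)g_2(y)$, with $g_1g_2$ coming from $A$, and the branch curves come from $H_i=\{c_i\}\times E$ and $V_j=E\times\{d_j\}$. These are transverse to the fibers of $\varphi$.

**The crossings.** The curves $H_i$ and $V_j$ meet at $Q_{ij}=(c_i,d_j)$. Take all multiplicities equal to $1$. At the point $y$ over $Q_{ij}$, let $\xi,\eta$ be the pullbacks of local equations of $H_i,V_j$. Then $h=u\,\xi\eta f_1^p$ with $u$ a unit and $\partial_\lambda u$ a unit, and $\partial_\lambda\xi=\partial_\lambda\eta=0$. The ring $\mathcal O[v/f_1]\cong\mathcal O[T]/(T^p-u\xi\eta)$ is not regular, since $T^p-u\xi\eta$ lies in the square of the maximal ideal $(\mathfrak m,T)$. At nearby points it is regular. Where $\xi\eta\ne0$ this is Lemma 2, because $\partial_\lambda(u\xi\eta)=\xi\eta\,\partial_\lambda u$ is a unit. Where exactly one of $\xi,\eta$ vanishes it is Lemma 3 with $n=1$, because the preimages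 of $H_i$ and $V_j$ in $E\times E'$, the curves $x=c_i$ and $x=F(t)-d_j$, are smooth. So, again by Serre's criterion, this is the local ring of $X$, and $X$ is singular over every $Q_{ij}$.

**Blowing up before pulling back.** So we blow up the points $Q_{ij}$ on $A$. The strict transforms become disjoint, but the exceptional curve $E_{ij}$ enters the divisor of $g_1g_2$ with multiplicity $a_i+b_j$, and it crosses both strict transforms. This looks like no progress. What saves us is that $E_{ij}$ is contracted by the map to $E$. Where that map is smooth, $E_{ij}$ is given by $\sigma=0$ with $\sigma$ a function from $E$, and $\sigma$ becomes a $p$-th power after base change to $E'$. So $E_{ij}$ disappears from the branch locus, also at the crossings. The map to $E$ is not smooth everywhere: it has one critical point on each $E_{ij}$, of the form $\sigma=\xi\mu$, and there the base change acquires the singularity $\lambda^p=\xi\mu$. At that point the branch curve $E_{ij}=\{\xi=0\}$ is visible again, and adjoining the root of $\xi$ repairs the singularity. Here is the model.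

*Example.* Let $\mathcal O$ be the local ring of $\lambda^p=\xi\mu$ at the origin and $h=\xi$. Adjoin $v_1$ with $v_1^p=\xi$. Then $v_2=\lambda/v_1$ satisfies $v_2^p=\xi\mu/\xi=\mu$. So the normalization is the local ring of the plane with coordinates $v_1,v_2$, where $\xi=v_1^p$, $\mu=v_2^p$, $\lambda=v_1v_2$, and the derivation is $D=v_1\partial_{v_1}-v_2\partial_{v_2}$. The singular surface has a smooth cover on which $D$ is regular with an isolated zero.

## 5. Canonically polarized covers of a blow-up of $E\times E$

Fix a prime $p\geq3$, an algebraically closed field $k$ of characteristic $p$, and the following data.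

* $E'$ is an ordinary elliptic curve over $k$, $E=E'^{(p)}$, and $F:E'\to E$ is the relative Frobenius.
* $r,s\ge2$ are integers; $c_1,\dots,c_r\in E(k)$ are distinct, and $d_1,\dots,d_s\in E(k)$ are distinct.
* $a_1,\dots,a_r,b_1,\dots,b_s$ are integers prime to $p$ with
$$\sum a_i\equiv0,\qquad\sum b_j\equiv0,\qquad a_i+b_j\not\equiv0\pmod p\quad\text{for all }i,j.\tag{5}$$

Such data exist: take $r,s$ to be positive multiples of $p$ and all $a_i=b_j=1$; then $a_i+b_j=2\not\equiv0$ because $p\ne2$. For $p=2$ condition (5) could never hold, as the sum of two odd numbers is even.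

**Theorem.** For each such choice there is a smooth projective surface $X$ over $k$ and a finite purely inseparable morphism $\pi:X\to W$ of degree $p^2$, where $W$ is the blow-up of $E\times E$ at the $rs$ points $(c_i,d_j)$, such that:

1. $K_X$ is ample, with $K_X^2=rs(p^2-2)$ and $c_2(X)=rs$.
2. $H^0(X,T_X)=k\cdot D$ is one-dimensional, with $D^p=D\ne0$.
3. $X$ is not uniruled.

So the answer to the problem is yes, for every prime $p\ge3$ and every algebraically closed field $k$ of characteristic $p$. For instance, $r=s=p$ with all weights $1$ gives $K_X^2=p^2(p^2-2)$ and $c_2(X)=p^2$; for $p=3$ these are $63$ and $9$. Larger multiples of $p$ give arbitrarily large $c_2$.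

## 6. The map $\psi:W\to E$ and its critical points

**Step 1: the function on $W$.** We build $g$ and compute its divisor. As in (2) there are a divisor $N_1$ and $g_1\in k(E)^*$ with $\operatorname{div}g_1=\sum a_ic_i-pN_1$, and in the same way $N_2$ and $g_2\in k(E)^*$ with $\operatorname{div}g_2=\sum b_jd_j-pN_2$. On $A=E\times E$ put $g=g_1(x)g_2(y)$, $H_i=\{c_i\}\times E$, $V_j=E\times\{d_j\}$, $Q_{ij}=(c_i,d_j)$. Let $\beta:W\to A$ be the blow-up of all $Q_{ij}$, with exceptional curves $E_{ij}$ and strict transforms $\tilde H_i,\tilde V_j$. Since $\beta^*H_i=\tilde H_i+\sum_jE_{ij}$ and $\beta^*V_j=\tilde V_j+\sum_iE_{ij}$,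
$$\operatorname{div}(\beta^*g)=\sum a_i\tilde H_i+\sum b_j\tilde V_j+\sum(a_i+b_j)E_{ij}-p\,\beta^*(N_1\times E+E\times N_2).\tag{6}$$
We write $g$ for $\beta^*g$ from now on.

**Step 2: critical points of $\psi=\varphi\circ\beta$.** The map $\varphi(x,y)=x+y$ is smooth and restricts to isomorphisms $H_i\cong E$ and $V_j\cong E$. So $\psi$ is smooth outside the $E_{ij}$. At $Q_{ij}$ let $\xi$ be the pullback under $x$ of a parameter of $E$ at $c_i$, and $\sigma=\varphi^*\kappa$ with $\kappa$ any parameter of $E$ at $c_i+d_j$. Since $(x,y)\mapsto(x,x+y)$ is an automorphism of $A$, $(\xi,\sigma)$ are regular parameters at $Q_{ij}$. The blow-up has two charts.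

In the chart $\xi=\sigma\nu$, $\sigma$ is a coordinate, so $\psi$ is smooth. In the chart with coordinates $(\xi,\mu)$ we have
$$\sigma=\xi\mu,\qquad d\sigma=\xi\,d\mu+\mu\,d\xi,\qquad E_{ij}=\{\xi=0\},\tag{7}$$
and $d\sigma$ vanishes only at $\xi=\mu=0$. So $\psi$ has exactly one critical point $q_{ij}$ on $E_{ij}$, and there (7) holds with regular parameters $(\xi,\mu)$.

**Step 3: position of the curves.** The point $q_{ij}$ corresponds to the tangent direction $\ker d\varphi$ at $Q_{ij}$. Since $\varphi|_{H_i}$ and $\varphi|_{V_j}$ are étale, $H_i$ and $V_j$ do not have this direction, so $\tilde H_i$ and $\tilde V_j$ avoid $q_{ij}$. Since $H_i$ and $V_j$ meet only at $Q_{ij}$ and transversally there, all of the curves $\tilde H_1,\dots,\tilde H_r,\tilde V_1,\dots,\tilde V_s$ are pairwise disjoint.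

## 7. The surface $Y=W\times_EE'$ and the field $L$

**Step 1: local form of $F$.** Let $b'\in E'$, $b=F(b')$, and let $\lambda$ be a parameter at $b'$. Since $F^*k(E)=k(E')^p$, there is a unique $\kappa\in k(E)$ with $F^*\kappa=\lambda^p$. The pullback of a parameter at $b$ has order $p$ at $b'$, the only point over $b$; so $\kappa$ has order $1$ and is a parameter at $b$. The ring $\mathcal O_{E',b'}$ is free of rank $p$ over $\mathcal O_{E,b}$, and $\mathcal O_{E',b'}/(\kappa)=k[\lambda]/(\lambda^p)$. By Nakayama $1,\lambda,\dots,\lambda^{p-1}$ is a basis, so $\mathcal O_{E',b'}=\mathcal O_{E,b}[\lambda]/(\lambda^p-\kappa)$.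

**Step 2: local rings of $Y$.** Let $Y=W\times_EE'$, with projection $\pi_Y:Y\to W$. It is finite and flat of degree $p$ and a universal homeomorphism, because $F$ is. Let $y\in Y$ lie over $q\in W$ and $b'\in E'$, take $\lambda,\kappa$ as in Step 1, and put $\sigma=\psi^*\kappa\in\mathfrak m_q$. There is only one point over $q$, so
$$\mathcal O_{Y,y}=\mathcal O_{W,q}\otimes_{\mathcal O_{E,b}}\mathcal O_{E',b'}=\mathcal O_{W,q}[\lambda]/(\lambda^p-\sigma).\tag{8}$$
Differentiation with respect to $\lambda$ kills $\lambda^p-\sigma$. So there is an $\mathcal O_{W,q}$-derivation $\partial_\lambda$ of $\mathcal O_{Y,y}$ with $\partial_\lambda\lambda=1$. On $\mathcal O_{E',b'}=\mathcal O_{E,b}[\lambda]$ it agrees with $d/d\lambda$, since both kill $\mathcal O_{E,b}$.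

**Step 3: $Y$ is integral.** As $\psi$ is generically smooth, $d\sigma\ne0$, so $\sigma\notin k(W)^p$, and $k(W)[\lambda]/(\lambda^p-\sigma)$ is a field. As $\pi_Y$ is flat, $\mathcal O_Y$ is contained in this field. So $Y$ is integral with this function field.

**Step 4: regular and singular points.** If $\psi$ is smooth at $q$, then $\sigma\in\mathfrak m_q\setminus\mathfrak m_q^2$, and we can choose $\rho$ with $\mathfrak m_q=(\sigma,\rho)$. By (8), $\mathfrak m_y=(\sigma,\rho,\lambda)=(\lambda,\rho)$, so $Y$ is regular at $y$. At the point $y_{ij}$ over $q_{ij}$ we choose $\kappa$ in Section 6 to be the parameter belonging to $\lambda$. Then $\lambda^p=\xi\mu$ and $\mathfrak m_{y_{ij}}=(\xi,\mu,\lambda)$. So $Y$ is regular on $Y^0:=Y\setminus\{y_{ij}\}$.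

**Step 5: the field $L$ and the surface $X$.** Put $h=wg\in k(Y)^*$. The space $\Omega_{k(Y)/k(W)}=k(Y)\,d\lambda$ is one-dimensional, and the image of $dh$ in it is $g\,dw=g\frac{dw}{d\lambda}d\lambda\ne0$, so $h\notin k(Y)^p$. We are in the situation of Section 2: let $L=k(Y)(v)$, $v^p=h$, let $\tau:X\to Y$ be the normalization of $Y$ in $L$, let $D$ be as in (3), and put $\pi=\pi_Y\circ\tau:X\to W$. Then $X$ is a normal projective surface, and $\pi$ is finite and purely inseparable of degree $p\cdot p=p^2$.

**Step 6: $\pi$ is a universal homeomorphism.** If $z$ is a local section of $\pi_*\mathcal O_X$, then $z^{p^2}$ lies in $k(W)$ and is integral over $\mathcal O_W$, so it lies in $\mathcal O_W$, as $W$ is normal. So over each point of $W$ (closed or not) there is exactly one point of $X$, and the residue field extension is purely inseparable. A finite surjective morphism with these two properties is a universal homeomorphism.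

## 8. $X$ is smooth and $D$ is regular

The singular points of $Y$ need one more local lemma, the general form of the example in Section 4.

**Lemma 6.** Let $y=y_{ij}$, $\mathcal O=\mathcal O_{Y,y}$, so that $\lambda^p=\xi\mu$ and $\mathfrak m=(\xi,\mu,\lambda)$. Suppose $h=u\xi^nf_1^p$ with $u\in\mathcal O^*$, $f_1\in k(Y)^*$ and $p\nmid n$. Choose $l,m$ with $ln=1+pm$, and put $v_1=(v/f_1)^l\xi^{-m}$, $v_2=\lambda/v_1$. Then $X$ is regular over $y$ with parameters $(v_1,v_2)$, and $D=l(v_1\partial_{v_1}-v_2\partial_{v_2})$ with $p\nmid l$.

*Proof.* As in Lemma 3, $v_1^p=u^l\xi=:a$, $D(v_1)=lv_1\neq0$, and $v_1$ generates $L$. Let $b=u^{-l}\mu\in\mathcal O$. Then $ab=\xi\mu=\lambda^p$, so $v_2^p=\lambda^p/a=b$. So Lemma 1 applies to $\mathcal O'=\mathcal O[v_1,v_2]$. Since $a,b\in\mathfrak m$, we have $v_1,v_2\in\mathfrak m'$ and $\mathfrak m'=(\mathfrak m,v_1,v_2)$. Now $\mathfrak m=(\xi,\mu,\lambda)=(a,b,\lambda)$, and in $\mathcal O'$ these generators are $v_1^p,\ v_2^p,\ v_1v_2$. Hence $\mathfrak m'=(v_1,v_2)$, so $\mathcal O'$ is regular and is the local ring of $X$. As $D(\lambda)=0$,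 we get $D(v_2)=-\lambda v_1^{-2}\cdot lv_1=-lv_2$. $\square$

Now let $y\in Y$ be any point over $q\in W$, with notation as in Section 7, and $w=w_0\lambda^{pm_0}$ as in (1). We check that one of Lemmas 2, 3, 6 applies.

**Case (a): $\psi$ is smooth at $q$, and $q$ lies on no $\tilde H_i$ or $\tilde V_j$.** The purpose is to see that $E_{ij}$ does not branch here. If $q\in E_{ij}$, then $\sigma$ vanishes on $E_{ij}$, because $\psi(E_{ij})$ is a point, and $\{\sigma=0\}$ is smooth at $q$; so $E_{ij}=\{\sigma=0\}$ near $q$. By (6), $g=g_0\sigma^nf^p$ with $g_0\in\mathcal O_{W,q}^*$, $f\in k(W)^*$, and $n=a_i+b_j$ if $q\in E_{ij}$, $n=0$ otherwise. Since $\sigma=\lambda^p$, we get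
$$h=uf_1^p,\qquad u=w_0g_0\in\mathcal O_{Y,y}^*,\qquad f_1=\lambda^{m_0+n}f .$$
The derivation $\partial_\lambda$ kills $g_0$, so $\partial_\lambda u=g_0\,dw_0/d\lambda$, a unit by (1). Since $\partial_\lambda(\mathfrak m_y^2)\subset\mathfrak m_y$, we have $u-u(y)\notin\mathfrak m_y^2$. By Section 7, $Y$ is regular at $y$. So Lemma 2 applies: $X$ is regular over $y$, and $D$ is regular and nonzero there.

**Case (b): $q\in\tilde H_i$, or $q\in\tilde V_j$.** We treat $\tilde H_i$; for $\tilde V_j$ replace $a_i$ by $b_j$. Let $f$ be a local equation of $\tilde H_i$. Since $\psi|_{\tilde H_i}:\tilde H_i\cong H_i\to E$ is an isomorphism, $\sigma$ restricts to a parameter of $\tilde H_i$, so $\mathfrak m_q=(f,\sigma)$. Hence $\psi$ is smooth at $q$, and $\mathfrak m_y=(f,\lambda)$. No other strict transform passes through $q$, and if $q\in E_{ij}$ then $E_{ij}=\{\sigma=0\}$ near $q$ as in (a), with $\sigma=\lambda^p$ a $p$-th power. So (6) gives $h=uf^{a_i}f_1^p$ with $u\in\mathcal O_{Y,y}^*$ and $f_1\in k(Y)^*$. Since $p\nmid a_i$, Lemma 3 applies with $\rho=\lambda$. So $X$ is regular over $y$ with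 parameters $(v_1,\lambda)$, and $D=l\,v_1\partial_{v_1}$ vanishes exactly along $\{v_1=0\}$, with multiplicity one.

**Case (c): $q=q_{ij}$.** The strict transforms avoid $q$, and $E_{ij}=\{\xi=0\}$. So (6) gives $h=u\xi^nf_1^p$ with $u\in\mathcal O_{Y,y}^*$, $f_1\in k(Y)^*$ and $n=a_i+b_j$. By (5), $p\nmid n$, and Lemma 6 applies. This is the place where $a_i+b_j\not\equiv0$ is needed.

By Section 6 the cases cover $Y$. Hence $X$ is regular, so smooth over $k$, and $D$ preserves all local rings: it is a nonzero element of $H^0(X,T_X)$ with $D^p=D$.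

**The zeros of $D$.** Let $R_i,S_j\subset X$ be the reduced preimages of $\tilde H_i,\tilde V_j$, and $R=\sum R_i+\sum S_j$. In case (b), $f=u^{-l}v_1^p$, so
$$\pi^*\tilde H_i=pR_i,\qquad\pi^*\tilde V_j=pS_j.\tag{9}$$
As $\pi$ is a homeomorphism, the $R_i,S_j$ are irreducible and pairwise disjoint. By the three cases, the divisorial part of the zero scheme of $D$ is $R$, and the remaining zeros are the $rs$ isolated points over the $q_{ij}$.

## 9. Ampleness of $K_X$ and the numerical invariants

**Step 1: $\omega_Y\cong\pi_Y^*\omega_W$.** The surface $Y\subset W\times E'$ is the pullback of the diagonal $\Delta\subset E\times E$ under the dominant morphism $\psi\times F:W\times E'\to E\times E$. So it is an effective Cartier divisor, and $\mathcal O(Y)|_Y$ is the pullback of $\mathcal O(\Delta)|_\Delta\cong T_E\cong\mathcal O_E$, hence trivial. Since $\omega_{E'}$ is trivial, $\omega_{W\times E'}$ is the pullback of $\omega_W$. Adjunction gives $\omega_Y\cong\pi_Y^*\omega_W$, so $K_{Y^0}\sim\pi_Y^*K_W|_{Y^0}$.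

**Step 2: the canonical divisor of $X$.** By cases (a) and (b) the open set $Y^0$ satisfies the hypotheses of Lemma 4, with the divisor of zeros of $D$ equal to $R$, which does not meet the points over the $y_{ij}$. So on $X^0=\tau^{-1}(Y^0)$ we have $K_{X^0}\sim\pi^*K_W+(p-1)R$. Since $X\setminus X^0$ is finite and $X$ is smooth, the same holds on $X$. With (9):
$$K_X\sim\pi^*K_W+(p-1)R,\qquad pK_X\sim\pi^*B,\qquad B:=pK_W+(p-1)\Bigl(\sum\tilde H_i+\sum\tilde V_j\Bigr).\tag{10}$$

**Step 3: intersection numbers of $B$.** Since $K_A=0$, we have $K_W=\sum E_{ij}$, so $B=p\sum E_{ij}+(p-1)(\sum\tilde H_i+\sum\tilde V_j)$ is effective. Moreover $E_{ij}^2=-1$. Also $\tilde H_i^2=-s$, as $H_i^2=0$ and $s$ points on $H_i$ are blown up; likewise $\tilde V_j^2=-r$. Each $\tilde H_i$ meets $E_{i1},\dots,E_{is}$ with intersection number $1$ and no other exceptional curve; each $\tilde V_j$ meets $E_{1j},\dots,E_{rj}$ likewise. The strict transforms are pairwise disjoint. Hence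
$$B\cdot E_{ij}=-p+2(p-1)=p-2,\qquad B\cdot\tilde H_i=ps-(p-1)s=s,\qquad B\cdot\tilde V_j=pr-(p-1)r=r,\tag{11}$$
all positive because $p\ge3$, and
$$B^2=p\cdot rs(p-2)+(p-1)(rs+rs)=rs(p^2-2)>0.$$

**Step 4: all other curves, and ampleness of $B$.** Let $C\subset W$ be an irreducible curve different from all $E_{ij},\tilde H_i,\tilde V_j$. Then $\beta(C)$ is a curve, and it meets the ample divisor $H_1+V_1$ of $A$. Since $\beta^{-1}(H_1\cup V_1)\subset\operatorname{Supp}B$, the curve $C$ meets $\operatorname{Supp}B$. As $B$ is effective and $C\not\subset\operatorname{Supp}B$, we get $B\cdot C>0$. By the Nakai–Moishezon criterion, $B$ is ample.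

**Step 5: part 1 of the Theorem.** As $\pi$ is finite, $pK_X\sim\pi^*B$ is ample, so $K_X$ is ample. From $p^2K_X^2=(\pi^*B)^2=p^2B^2$ we get $K_X^2=rs(p^2-2)$. For the second Chern number, recall that $c_2$ of a smooth projective surface is its $\ell$-adic Euler number $e$ ($\ell\neq p$), and that a universal homeomorphism does not change étale cohomology. As $e(A)=0$ and each blown-up point adds $1$, we get $c_2(X)=e(X)=e(W)=e(A)+rs=rs$.

## 10. No ruling

The morphism $\beta\circ\pi:X\to W\to A$ is surjective, and $A=E\times E$ is an abelian surface. By Lemma 5, $X$ is not uniruled. This is part 3 of the Theorem, and with Sections 8 and 9 it settles the problem.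

## 11. Every vector field is a multiple of $D$

**Step 1: reduction to sections of $\mathcal O_X(R)$.** By Section 8, $D$ vanishes along $R$ with multiplicity exactly one. So $D$ is a section of $T_X(-R)$ whose zero scheme $Z$ is zero-dimensional: locally $D$ divided by an equation of $R$ is $v'\partial_{v''}$ in case (a), $l\,\partial_{v_1}$ in case (b), and $l(v_1\partial_{v_1}-v_2\partial_{v_2})$ in case (c). A section of a rank-two bundle with zero-dimensional zero scheme gives a Koszul exact sequence; since $\det T_X=\mathcal O_X(-K_X)$, it reads, after twisting by $R$,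
$$0\to\mathcal O_X(R)\to T_X\to\mathcal I_Z(-K_X-R)\to0,\tag{12}$$
where the first map sends $1$ to $D$. Because $K_X$ is ample, $(-K_X-R)\cdot K_X=-K_X^2-R\cdot K_X<0$, whereas an effective divisor has nonnegative intersection with $K_X$. So $H^0(X,\mathcal I_Z(-K_X-R))=0$, and $H^0(X,T_X)=H^0(X,\mathcal O_X(R))$.

**Step 2: $R$ does not move.** By (9), $p^2R_i^2=(\pi^*\tilde H_i)^2=p^2\tilde H_i^2$, so $R_i^2=-s<0$, and likewise $S_j^2=-r<0$. Let $R'\ge0$ with $R'\sim R$. The components of $R$ are disjoint, so $R'\cdot R_i=R\cdot R_i=R_i^2<0$, and similarly $R'\cdot S_j=S_j^2<0$. Hence $R'$ contains every $R_i$ and every $S_j$, that is, $R'\ge R$. Then $R'-R\geq0$ is principal, so it is $0$. Thus $h^0(X,\mathcal O_X(R))=1$, and $H^0(X,T_X)=k\cdot D$ with $D^p=D\ne0$. This is part 2, and the Theorem is proved. $\blacksquare$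

**A numerical check.** The sequence (12) also computes $c_2(X)=R\cdot(-K_X-R)+\deg Z$, which can be compared with Section 9. By Lemma 6, $Z$ is given by $(v_1,v_2)$ at each of its $rs$ points, so $\deg Z=rs$. From $p^2\,K_X\cdot R_i=\pi^*B\cdot\pi^*\tilde H_i=p^2\,B\cdot\tilde H_i$ and (11) we get $K_X\cdot R_i=s$, and likewise $K_X\cdot S_j=r$. So $K_X\cdot R=2rs$ and $R^2=-2rs$. Thus $c_2(X)=-2rs+2rs+rs=rs$, as it should be.
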